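\title{Convex domains with an automorphism orbit tending to a minimal boundary point need not be circular}

\begin{abstract}
For every $n\ge2$ and $0<\delta<1$ we show that the domain $|\omega|^2+|\zeta|^2+\delta|1-\omega^2|<1$ in $\mathbb C\times\mathbb C^{n-1}$ is bounded and convex, that all its boundary points are minimal, that an orbit of its automorphism group tends to the boundary, and that it is not biholomorphic to any circular domain containing the origin. This gives a negative answer to a question from a paper of Alzaki and Joo. We compute the automorphism group of these domains. We also place them in a family of convex domains, parametrized by concave homogeneous functions on a plane sector, and show that the members biholomorphic to a completely circular domain are exactly those of Thullen type.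
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Omega$ be a bounded convex domain in $\mathbb C^n$, and let $\operatorname{Aut}(\Omega)$ be the group of its holomorphic automorphisms, with the compact-open topology (uniform convergence on compact sets). A point $q\in\partial\Omega$ is \emph{minimal} if $\partial\Omega$ contains no complex analytic variety of positive dimension passing through $q$. A domain $D\subset\mathbb C^n$ is \emph{circular} if $\lambda z\in D$ whenever $z\in D$ and $|\lambda|=1$, and \emph{completely circular} (or balanced) if $\lambda z\in D$ whenever $z\in D$ and $|\lambda|\le1$. A completely circular domain is circular and contains $0$.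

\begin{quote}
\textbf{Question} (\cite{AJ}). Let $\Omega\subset\mathbb C^n$ be a bounded convex domain. Suppose that there are $\varphi_j\in\operatorname{Aut}(\Omega)$ and $p\in\Omega$ such that $\varphi_j(p)$ tends to a minimal boundary point of $\Omega$. Is $\Omega$ biholomorphic to a completely circular domain?
\end{quote}

For $n=1$ the answer is yes: a bounded convex plane domain is simply connected, hence biholomorphic to the unit disc $\Delta$. We show that the answer is no for every $n\ge2$.

\subsection*{What the hypothesis gives}
Minimality is a statement about discs. A variety of positive dimension through $q$ contains an irreducible one-dimensional germ at $q$, and such a germ is parametrized by a nonconstant holomorphic map $g$ on $\Delta$ with $g(0)=q$. Conversely, a nonconstant $g$ restricts to a proper map from a neighborhood of $0$ into a small ball about $q$, and the image is a one-dimensional variety by the proper mapping theorem. So $q$ is minimal if and only if there is no nonconstant holomorphic map $g\colon\Delta\to\mathbb C^n$ with $g(0)=q$ and $g(\Delta)\subset\partial\Omega$. We use minimality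 in this form.

Under the hypothesis of the Question, $\varphi_j$ tends to the constant $q=\lim\varphi_j(p)$ uniformly on compact sets. Indeed, let $\varphi\colon\Omega\to\overline\Omega$ be the limit of a subsequence (Montel's theorem), and let $\ell$ be a complex-linear form with $\operatorname{Re}\ell<\operatorname{Re}\ell(q)$ on $\Omega$. The function $\operatorname{Re}(\ell\circ\varphi)$ attains its maximum at $p$, so it is constant and $\varphi(\Omega)\subset\partial\Omega$; by minimality $\varphi$ is constant on every small linear disc through $p$, so $\varphi\equiv q$. Thus the maps $\varphi_j^{-1}$ spread any neighborhood of $q$ in $\Omega$ over any given compact subset, and the shape of $\Omega$ near $q$ governs the whole domain. Without minimality this fails: in a product $\Delta\times\Omega'$ the automorphisms of the first factor push $(0,p')$ to the point $(1,p')$, which is not minimal, and they carry no information about $\Omega'$.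

\subsection*{Why one would guess yes}
The first examples are all completely circular. The polydisc is one, with $q=(1,\dots,1)$. Others are the Thullen-type domains
\begin{equation}\label{eq:thullen}
D_c=\{(\tau,y)\in\mathbb C\times\mathbb C^{n-1}:\ |\tau|^2+|y|^{2/c}<1\},\qquad c>0,
\end{equation}
which are convex for $c\le2$ and include the ball $D_1$. For $-1<t<1$ the map $(\tau,y)\mapsto\bigl(\frac{\tau+t}{1+t\tau},\,(1-t^2)^{c/2}(1+t\tau)^{-c}y\bigr)$ multiplies $1-|\tau|^2-|y|^{2/c}$ by $(1-t^2)/|1+t\tau|^2$, so it preserves $D_c$, and it sends $0$ to $(t,0)$. The limit $(1,0)$ is minimal: by the maximum principle a disc in $\overline{D_c}$ through $(1,0)$ has $\tau\equiv1$, and then $y\equiv0$.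

\subsection*{Where to look for a counterexample}
From now on $n\ge2$, $d=n-1$, and points of $\mathbb C^n$ are written $(\omega,\zeta)\in\mathbb C\times\mathbb C^d$. In the coordinates $w=\frac{1+\omega}{1-\omega}$, $z=\frac{\zeta}{1-\omega}$ the unit ball becomes $\{|z|^2<\operatorname{Re}w\}$ (see \eqref{eq:cayley}), and the orbit above is an orbit of the dilations $(w,z)\mapsto(e^xw,e^{x/2}z)$, $x\in\mathbb R$. These dilations preserve $\{|z|^2<\rho(w)\}$ for every function $\rho$ that is positively homogeneous of degree $1$, and concavity of $\rho$ will give convexity. Nothing in this construction asks for a rotation about an interior point. The simplest perturbation of the ball, $\rho(w)=\operatorname{Re}w-\delta|w|$, leads to the following domains. Fix $0<\delta<1$ and put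
\[
f(\omega,\zeta)=|\omega|^2+|\zeta|^2+\delta\,|1-\omega^2|,\qquad \Omega_\delta=\{(\omega,\zeta)\in\mathbb C^n:\ f(\omega,\zeta)<1\}.
\]
A smooth boundary point is \emph{strongly convex} if near it the domain has a defining function with nonzero gradient whose real Hessian is positive definite on the tangent space of the boundary.

\begin{theorem}\label{thm:A}
Let $n\ge2$ and $0<\delta<1$.
\begin{enumerate}
\item[(1)] $\Omega_\delta$ is a bounded convex domain. Every boundary point is minimal. Away from the two points $(\pm1,0)$ the boundary is real-analytic and strongly convex.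
\item[(2)] There are $\varphi_t\in\operatorname{Aut}(\Omega_\delta)$, $-1<t<1$, with $\varphi_t(0)=(t,0)\to(1,0)\in\partial\Omega_\delta$ as $t\to1$.
\item[(3)] The identity component of $\operatorname{Aut}(\Omega_\delta)$ is isomorphic to $\mathbb R\times\mathrm U(n-1)$, and every connected compact subgroup of $\operatorname{Aut}(\Omega_\delta)$ fixes all points of $\Omega_\delta\cap\{\zeta=0\}$.
\item[(4)] $\Omega_\delta$ is not biholomorphic to any circular domain containing the origin, bounded or not. In particular it is not biholomorphic to a completely circular domain.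
\end{enumerate}
\end{theorem}

Section~\ref{sec:group} adds that quasi-circular models are excluded as well (Corollary~\ref{cor:quasi}) and determines the full group $\operatorname{Aut}(\Omega_\delta)$ (Theorem~\ref{thm:full}).

For general $\rho$ the circular members of the family can be found exactly. Let $0<\theta\le\pi/2$, let $S_\theta=\{w\ne0:\ |\arg w|<\theta\}$, and let $\rho\colon S_\theta\to(0,\infty)$ be concave and positively homogeneous of degree $1$. Put $r(\eta)=\rho(e^{i\eta})$ for $|\eta|<\theta$, and
\[
\Omega^\rho=\Bigl\{(\omega,\zeta)\in\mathbb C\times\mathbb C^d:\ |\omega|<1,\ \ w=\tfrac{1+\omega}{1-\omega}\in S_\theta,\ \ |\zeta|^2<|1-\omega|^2\rho(w)\Bigr\}.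
\]
A \emph{circle group} in a topological group is the image of a continuous injective homomorphism from the circle $\{|\lambda|=1\}$. A fixed point of a group of automorphisms is a point fixed by all its elements, and it is \emph{isolated} if it is isolated in the set of such points.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(a)] Every $\Omega^\rho$ is a bounded convex domain satisfying the hypotheses of the Question.
\item[(b)] The following are equivalent:
\begin{enumerate}
\item[(i)] $\Omega^\rho$ is biholomorphic to a completely circular domain;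
\item[(ii)] $\operatorname{Aut}(\Omega^\rho)$ contains a circle group having an isolated fixed point;
\item[(iii)] $r(\eta)=e^{\alpha+\beta\eta}\cos^c\bigl(\frac{\pi\eta}{2\theta}\bigr)$ for some $\alpha,\beta\in\mathbb R$ and $c>0$.
\end{enumerate}
In case \textup{(iii)}, $\Omega^\rho$ is biholomorphic to the domain $D_c$ of \eqref{eq:thullen}.
\end{enumerate}
\end{theorem}

So within this family the conclusion of the Question holds exactly for the domains of Thullen type, and fails for all others, among them every $\Omega_\delta$.

The proofs take place in coordinates in which $\Omega^\rho$ is a bundle of balls over a strip and the dilations are translations (Section~\ref{sec:strip}). Section~\ref{sec:idea} exhibits the obstruction, a curvature form on the strip, first in $\mathbb C^2$; it rules out those circle groups that respect the fibers. Section~\ref{sec:convex} treats convexity and minimality. What remains is to control automorphisms that might not respect the fibers. For $\Omega_\delta$ we compute all complete holomorphic vector fields (Sections \ref{sec:fields} and \ref{sec:group}); for general $\rho$,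 where the boundary need not be smooth, we use the conjugacy of maximal tori (Section~\ref{sec:class}).

\section{Strip coordinates}\label{sec:strip}

For every $\omega\in\mathbb C$,
\begin{equation}\label{eq:basic}
(1+\omega)(1-\bar\omega)=1-|\omega|^2+2i\operatorname{Im}\omega,\qquad\text{hence}\qquad |1-\omega^2|^2=(1-|\omega|^2)^2+4(\operatorname{Im}\omega)^2 .
\end{equation}
For $\omega\in\Delta$ and $w=\frac{1+\omega}{1-\omega}$ we have $(1+\omega)(1-\bar\omega)=|1-\omega|^2w$, so
\begin{equation}\label{eq:cayley}
|1-\omega|^2\operatorname{Re}w=1-|\omega|^2,\qquad |1-\omega|^2|w|=|1-\omega^2|,\qquad \cos(\arg w)=\frac{1-|\omega|^2}{|1-\omega^2|}.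
\end{equation}
The function $\rho(w)=\operatorname{Re}w-\delta|w|$ is concave (a linear function minus a multiple of a norm) and homogeneous, and it is positive exactly on $S_\theta$ with $\theta=\arccos\delta\in(0,\pi/2)$. By \eqref{eq:cayley}, $|1-\omega|^2\rho(w)=1-|\omega|^2-\delta|1-\omega^2|$. Since $f<1$ forces $|\omega|<1$ and $\rho(w)>0$, we see that
\[
\Omega_\delta=\Omega^\rho\quad\text{with}\quad \theta=\arccos\delta,\qquad r(\eta)=\cos\eta-\delta .
\]

Fix $\theta$ and $\rho$ as in Theorem~\ref{thm:C}. The dilations $(e^xw,e^{x/2}z)$ take their simplest form in the coordinates $s=\log w$, which they translate, and $y=zw^{-1/2}$, which they fix. In terms of $(\omega,\zeta)$ these are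
\[
\Psi(\omega,\zeta)=(s,y)=\Bigl(\log\frac{1+\omega}{1-\omega},\ \frac{\zeta}{(1-\omega^2)^{1/2}}\Bigr),\qquad \omega\in\Delta,
\]
with principal branches; both $w$ and $1-\omega^2$ have positive real part on $\Delta$. We write $s=\xi+i\eta$ and put
\[
\Sigma=\{s\in\mathbb C:\ |\operatorname{Im}s|<\theta\},\qquad \mathcal U=\{(s,y)\in\Sigma\times\mathbb C^d:\ |y|^2<r(\operatorname{Im}s)\}.
\]
A concave function on an open convex set is continuous, so $r$ is continuous and $\mathcal U$ is a domain. It is preserved by the translations $T_x(s,y)=(s+x,y)$, $x\in\mathbb R$, and by the maps $(s,y)\mapsto(s,Vy)$, $V\in\mathrm U(d)$. Among the latter, the rotations $R_\lambda(s,y)=(s,\lambda y)$, $|\lambda|=1$, form a circle group $R$ whose fixed point set is $\Sigma\times\{0\}$.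

\begin{proposition}\label{prop:model}
The map $\Psi$ sends $\Omega^\rho$ biholomorphically onto $\mathcal U$, and $\Omega^\rho\cap\{\zeta=0\}$ onto $\Sigma\times\{0\}$. For $-1<t<1$ the map
\[
\varphi_t(\omega,\zeta)=\Bigl(\frac{\omega+t}{1+t\omega},\ \frac{\sqrt{1-t^2}\,\zeta}{1+t\omega}\Bigr)
\]
satisfies $\Psi\circ\varphi_t=T_x\circ\Psi$ with $x=\log\frac{1+t}{1-t}$. In particular $\varphi_t\in\operatorname{Aut}(\Omega^\rho)$.
\end{proposition}

\begin{proof}
The map $\omega\mapsto s$ is conformal from $\Delta$ onto the strip $|\operatorname{Im}s|<\pi/2$, and $y$ is $\zeta$ times a nonvanishing holomorphic function of $\omega$. So $\Psi$ is biholomorphic from $\Delta\times\mathbb C^d$ onto $\{|\operatorname{Im}s|<\pi/2\}\times\mathbb C^d$. We have $w\in S_\theta$ if and only if $s\in\Sigma$, and then homogeneity and \eqref{eq:cayley} give $|1-\omega|^2\rho(w)=|1-\omega|^2|w|\,r(\eta)=|1-\omega^2|\,r(\eta)$. So the inequality for $\zeta$ reads $|y|^2<r(\eta)$.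

Let $(\omega',\zeta')=\varphi_t(\omega,\zeta)$. Then $1\pm\omega'=(1\pm t)(1\pm\omega)/(1+t\omega)$. The quotient of these two identities gives $w'=\frac{1+t}{1-t}w$, that is, $s'=s+x$. Their product gives $1-\omega'^2=(1-t^2)(1-\omega^2)/(1+t\omega)^2$, so $(1-\omega'^2)^{1/2}=\pm\sqrt{1-t^2}\,(1-\omega^2)^{1/2}/(1+t\omega)$. The sign is continuous in $\omega\in\Delta$ and is $+$ at $\omega=0$. Hence $y'=y$.
\end{proof}

Conjugation by a biholomorphism is an isomorphism of topological groups for the compact-open topologies, so we may study $\operatorname{Aut}(\mathcal U)$ in place of $\operatorname{Aut}(\Omega^\rho)$. Throughout, $L=\log r$, $u(s)=L(\operatorname{Im}s)$ and $\kappa=\pi/2\theta$.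

\section{A curvature obstruction}\label{sec:idea}

\subsection*{The case $n=2$}
Let $d=1$ and $r(\eta)=\cos\eta-\delta$, and allow for the moment $\delta=0$, which gives the ball. In the ball the rotations $(\omega,\zeta)\mapsto(\lambda\omega,\lambda\zeta)$ have the isolated fixed point $0$. In strip coordinates they have the form
\begin{equation}\label{eq:bundlemap}
F(s,y)=(a(s),H(s)y),\qquad a\in\operatorname{Aut}(\Sigma),
\end{equation}
where $a$ is $\omega\mapsto\lambda\omega$ read in the coordinate $s$, and $H=\lambda(1-\omega^2)^{1/2}(1-\lambda^2\omega^2)^{-1/2}$. We ask what prevents such a family when $\delta>0$.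

An automorphism of the form \eqref{eq:bundlemap} maps the disc over $s$ onto the disc over $a(s)$, so $|H(s)|^2r(\operatorname{Im}s)=r(\operatorname{Im}a(s))$. Thus $u\circ a-u=\log|H|^2$ is harmonic. Since $\Delta(u\circ a)=|a'|^2(\Delta u)\circ a$ and $\Delta u=L''(\eta)$ for the Laplacian $\Delta=\partial_\xi^2+\partial_\eta^2$, we get $L''(\operatorname{Im}a(s))\,|a'(s)|^2=L''(\operatorname{Im}s)$: the map $a$ preserves the area form
\[
\mu=-L''(\eta)\,d\xi\,d\eta .
\]
Up to a constant factor this is the curvature form of the Hermitian metric $|y|^2/r$ on $\Sigma\times\mathbb C$, whose unit disc bundle is $\mathcal U$.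

The strip carries a second area form, which every $a\in\operatorname{Aut}(\Sigma)$ preserves, namely hyperbolic area $\nu$. The map
\begin{equation}\label{eq:tau}
\tau=\frac{e^{\kappa s}-1}{e^{\kappa s}+1}\quad\text{sends $\Sigma$ onto $\Delta$},\qquad \frac{d\tau}{ds}=\frac\kappa2(1-\tau^2),\qquad \cos\kappa\eta=\frac{1-|\tau|^2}{|1-\tau^2|},
\end{equation}
the last identity being \eqref{eq:cayley} with $\tau$ and $e^{\kappa s}$ in place of $\omega$ and $w$. Pulling back the invariant density $4(1-|\tau|^2)^{-2}$ of the disc gives
\begin{equation}\label{eq:hyp}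
\nu=\kappa^2\cos^{-2}(\kappa\eta)\,d\xi\,d\eta .
\end{equation}
Hence the ratio $c(\eta)=\mu/\nu=-L''(\eta)\cos^2(\kappa\eta)/\kappa^2$ is a function on $\Sigma$ invariant under every $a$ that occurs in \eqref{eq:bundlemap}. If these maps $a$ act transitively on $\Sigma$, then $c$ is constant.

Now compute. From $L'=-\sin\eta/(\cos\eta-\delta)$ we get
\begin{equation}\label{eq:Lpp}
L''(\eta)=\frac{-\cos\eta\,(\cos\eta-\delta)-\sin^2\eta}{(\cos\eta-\delta)^2}=-\frac{1-\delta\cos\eta}{(\cos\eta-\delta)^2}<0 .
\end{equation}
For $\delta=0$ we have $\kappa=1$ and $c\equiv1$. Let $\delta>0$. As $\eta\to\theta$, we have $\cos\kappa\eta/(\cos\eta-\delta)\to\kappa/\sin\theta$ by l'H\^opital's rule and $1-\delta\cos\eta\to\sin^2\theta$, so $c(\eta)\to1$. On the other hand $1-\delta=2\sin^2(\theta/2)$, so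
\[
c(0)=\frac1{(1-\delta)\kappa^2}=\Bigl(\frac{\sqrt2\,\theta/\pi}{\sin(\theta/2)}\Bigr)^2<1,
\]
because the strictly concave function $\sin x$ lies above its chord $2\sqrt2\,x/\pi$ for $0<x<\pi/4$. So $c$ is not constant, and the maps $a$ cannot act transitively. We now show, in every dimension and for every $\rho$, that a circle group that commutes with $R$ and has an isolated fixed point would force transitivity.

\subsection*{Automorphisms commuting with the rotations}

\begin{lemma}\label{lem:homog}
Let $k\in\mathbb Z$, and let $h$ be holomorphic on $\mathcal U$ with $h(s,\lambda y)=\lambda^kh(s,y)$ for $|\lambda|=1$. Then $h$ is a homogeneous polynomial of degree $k$ in $y$ with coefficients holomorphic in $s\in\Sigma$; if $k<0$, then $h=0$.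
\end{lemma}

\begin{proof}
The fiber over $s$ is a ball centered at $0$, so on it $h=\sum_{m\ge0}h_m$, where $h_m(s,y)=\sum_{|J|=m}\partial_y^Jh(s,0)\,y^J/J!$ has coefficients holomorphic on $\Sigma$. In $\sum_m\lambda^mh_m(s,y)=\lambda^kh(s,y)$ compare Fourier coefficients in $\lambda$: $h_m=0$ for $m\ne k$.
\end{proof}

\begin{lemma}\label{lem:bundle}
Let $F\in\operatorname{Aut}(\mathcal U)$ commute with every $R_\lambda$. Then $F(s,y)=(a(s),H(s)y)$ with $a\in\operatorname{Aut}(\Sigma)$ and $H$ a holomorphic matrix function satisfying $H(s)^*H(s)=\dfrac{r(\operatorname{Im}a(s))}{r(\operatorname{Im}s)}\,I$. The function $u\circ a-u$ is harmonic on $\Sigma$.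
\end{lemma}

\begin{proof}
Write $F=(F_s,F_y)$. Commutation means $F_s(s,\lambda y)=F_s(s,y)$ and $F_y(s,\lambda y)=\lambda F_y(s,y)$, so Lemma~\ref{lem:homog} gives the form of $F$ with $a\colon\Sigma\to\Sigma$ holomorphic. The inverse $F^{-1}$ also commutes with $R$ and has the same form, with a base map inverse to $a$. So $a\in\operatorname{Aut}(\Sigma)$, and $H(s)$ maps the ball of radius $r_1=r(\operatorname{Im}s)^{1/2}$ bijectively onto the ball of radius $r_2=r(\operatorname{Im}a(s))^{1/2}$. Then $\|H(s)\|\le r_2/r_1$ and $\|H(s)^{-1}\|\le r_1/r_2$, so $|H(s)y|=(r_2/r_1)|y|$ for all $y$, which is the identity for $H^*H$. Taking determinants gives $u\circ a-u=\frac1d\log|\det H|^2$, and $\det H$ is holomorphic without zeros.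
\end{proof}

Let $\Gamma$ be the set of $a\in\operatorname{Aut}(\Sigma)$ for which $u\circ a-u$ is harmonic. It is a group, because $u\circ ab-u=(u\circ a-u)\circ b+(u\circ b-u)$ and $u\circ a^{-1}-u=-(u\circ a-u)\circ a^{-1}$, and it contains the real translations.

\begin{lemma}\label{lem:trans}
Suppose that $C\subset\operatorname{Aut}(\mathcal U)$ is a circle group that commutes with $R$ and has an isolated fixed point $p_0$. Then $\Gamma$ acts transitively on $\Sigma$.
\end{lemma}

\begin{proof}
Since $R$ commutes with $C$, the orbit $Rp_0$ consists of fixed points of $C$. It is connected and $p_0$ is isolated, so $Rp_0=\{p_0\}$ and $p_0=(s_0,0)$. By Lemma~\ref{lem:bundle} each $F\in C$ has a base map $a_F\in\Gamma$, given by $F(s,0)=(a_F(s),0)$, and $a_F(s_0)=s_0$. Identify $\Sigma$ with $\Delta$ by a conformal map taking $s_0$ to $0$; by the Schwarz lemma the stabilizer of $s_0$ in $\operatorname{Aut}(\Sigma)$ becomes the circle of rotations of $\Delta$. The map $F\mapsto a_F$ is a continuous homomorphism, so its image is a connected subgroup of this circle. It is not trivial, since otherwise $C$ would fix $\Sigma\times\{0\}$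 pointwise and $p_0$ would not be isolated. A nontrivial connected subgroup of a circle is the whole circle, so $\Gamma$ contains all rotations of $\Delta$. The curve $x\mapsto s_0+x$, $x\ge0$, read in $\Delta$, starts at $0$ and leaves every compact set, so it meets every circle centered at $0$. Therefore every point of $\Sigma$ is the image of $s_0$ under a translation followed by a rotation.
\end{proof}

For $r=\cos\eta-\delta$ with $\delta>0$ and any $d$, the elements of $\Gamma$ preserve the nonconstant function $c(\eta)$. So no circle group in $\operatorname{Aut}(\Omega_\delta)$ with an isolated fixed point commutes with $R$. The difficulty is that the rotations of a circular model have no evident reason to commute with $R$.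

\section{Convexity and minimal boundary points}\label{sec:convex}

\begin{proof}[Proof of Theorem~\ref{thm:C}\textup{(a)} and Theorem~\ref{thm:A}\textup{(2)}]
The coordinate $w$ is not affine in $\omega$, so concavity of $\rho$ does not give convexity at once. The point is that a concave homogeneous function is a minimum of \emph{linear} functions, and that each linear function defines an ellipsoid.

Let $w_0\in S_\theta$; the sector is convex because $\theta\le\pi/2$. By concavity there is a real-linear $\ell$ with $\rho(w)\le\rho(w_0)+\ell(w-w_0)$ on $S_\theta$. Taking $w=xw_0$ gives $(x-1)\rho(w_0)\le(x-1)\ell(w_0)$ for all $x>0$, so $\ell(w_0)=\rho(w_0)$. Hence $\rho\le\ell$ on $S_\theta$ with equality at $w_0$. Write $\ell(w)=\operatorname{Re}(\gamma w)$; then $\operatorname{Re}\gamma=\ell(1)\ge\rho(1)>0$. Let $\mathcal G$ be the set of all $\gamma$ so obtained. Then $\rho(w)=\min_{\gamma\in\mathcal G}\operatorname{Re}(\gamma w)$ on $S_\theta$, and the minimum is attained. By \eqref{eq:basic},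
\[
|1-\omega|^2\operatorname{Re}(\gamma w)=\operatorname{Re}\gamma\,(1-|\omega|^2)-2\operatorname{Im}\gamma\operatorname{Im}\omega .
\]
So for $w\in S_\theta$ the condition on $\zeta$ is equivalent to the family of conditions
\begin{equation}\label{eq:ellipsoid}
|\zeta|^2+\operatorname{Re}\gamma\,|\omega|^2+2\operatorname{Im}\gamma\operatorname{Im}\omega<\operatorname{Re}\gamma,\qquad\gamma\in\mathcal G,
\end{equation}
each of which describes a solid ellipsoid, since $\operatorname{Re}\gamma>0$. Next let $\gamma_\pm=e^{\pm i(\pi/2-\theta)}$, so that $\operatorname{Re}(\gamma_\pm w)=|w|\sin(\theta\mp\arg w)$ and $\operatorname{Re}\gamma_\pm=\sin\theta>0$. For $|\arg w|<\pi/2$ we have $w\in S_\theta$ if and only if both numbers $\operatorname{Re}(\gamma_\pm w)$ are positive, that is, $\operatorname{Re}\gamma_\pm|\omega|^2+2\operatorname{Im}\gamma_\pm\operatorname{Im}\omega<\operatorname{Re}\gamma_\pm$; each of these conditions describes a disc in the $\omega$-plane. Thus $\Omega^\rho$ is the intersection of three cylinders over discs with the ellipsoids \eqref{eq:ellipsoid}. It is convex and bounded, it is open by Proposition~\ref{prop:model},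 and it contains $0$ since $\rho(1)>0$.

By Proposition~\ref{prop:model}, $\varphi_t\in\operatorname{Aut}(\Omega^\rho)$, and $\varphi_t(0)=(t,0)\to(1,0)$ as $t\to1$. The limit is not in $\Omega^\rho$, so it is a boundary point; for $\Omega_\delta$ this is Theorem~\ref{thm:A}(2). Finally let $g=(g_1,g_2)$ be a holomorphic disc in $\partial\Omega^\rho$ with $g(0)=(1,0)$. Since $|g_1|\le1$ and $g_1(0)=1$, the maximum principle gives $g_1\equiv1$. One inequality \eqref{eq:ellipsoid}, with $\le$ in place of $<$, holds on the closure and gives $|g_2|^2\le0$. So $g$ is constant and $(1,0)$ is minimal.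
\end{proof}

Other boundary points of $\Omega^\rho$ need not be minimal: if $\theta<\pi/2$ and $\rho=\operatorname{Re}w$, then $\partial\mathcal U$ contains the balls $\{s_0\}\times\{|y|^2<\cos\theta\}$ with $\operatorname{Im}s_0=\theta$. For $\Omega_\delta$ the function $f$ is convex with a margin, and this gives more.

\begin{proof}[Proof of Theorem~\ref{thm:A}\textup{(1)}]
That $\Omega_\delta$ is a bounded convex domain has just been proved. Put
\[
f_0=f-(1-\delta)(|\omega|^2+|\zeta|^2)=\delta\bigl(|\zeta|^2+|\omega|^2+|1-\omega^2|\bigr).
\]
By \eqref{eq:basic}, $|1-\omega^2|$ is the length of the vector $(|\omega|^2-1,\,2\operatorname{Im}\omega)\in\mathbb R^2$, so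
\[
|\omega|^2+|1-\omega^2|=\max_{\sigma\in\mathbb R}\bigl[(1+\cos\sigma)|\omega|^2-\cos\sigma+2\sin\sigma\operatorname{Im}\omega\bigr].
\]
This is a maximum of convex functions. Hence $f_0$ is convex on $\mathbb C^n$, and so is $f$, because $\delta<1$.

Let $q=(\omega,\zeta)\in\partial\Omega_\delta$; then $f(q)=1$. If $\omega=\pm1$, then $f(q)=1+|\zeta|^2$, so $\zeta=0$. At every other boundary point $1-\omega^2\ne0$, so $f$ is real-analytic near $q$, and its real Hessian is the sum of $2(1-\delta)I$ and the positive semidefinite Hessian of $f_0$. The gradient of $f$ at $q$ is nonzero, because a critical point of a convex function is a global minimum, while $f(0)=\delta<1$. So near $q$ the boundary is the real-analytic, strongly convex hypersurface $\{f=1\}$.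

Let $g$ be a holomorphic disc in $\partial\Omega_\delta$. A convex function is plurisubharmonic, so $f_0\circ g=1-(1-\delta)|g|^2$ is subharmonic. Its Laplacian is $-4(1-\delta)|g'|^2$, so $g'\equiv0$. Hence every boundary point is minimal.
\end{proof}

\section{Complete vector fields on $\Omega_\delta$}\label{sec:fields}

A holomorphic vector field $X=\sum X_j\partial_{z_j}$ on a domain is \emph{complete} if every solution of $\dot z=X(z)$, in real time, exists in the domain for all $t\in\mathbb R$; its flow is then a one-parameter group of automorphisms. Along a solution, a real $C^1$ function $\psi$ has derivative $2\operatorname{Re}(X\psi)$, where $X\psi=\sum X_j\,\partial\psi/\partial z_j$. We use the following theorem of H.~Cartan (see \cite[Ch.~9]{Nar} or \cite{Kob}): \emph{for a bounded domain, $\operatorname{Aut}$ with the compact-open topology is a Lie group, and its Lie algebra $\mathfrak g$ is the finite-dimensional real Lie algebra of complete holomorphic vector fields.} Moreover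
\begin{equation}\label{eq:gig}
\mathfrak g\cap i\mathfrak g=0 .
\end{equation}
Indeed, if $X$ and $iX$ are complete, their flows $\Phi$ and $\Phi'$ commute because $[X,iX]=0$. The map $z(t_1+it_2)=\Phi_{t_1}\Phi'_{t_2}(p)$ then satisfies $\partial_{t_1}z=X(z)$ and $\partial_{t_2}z=iX(z)$, so it is holomorphic on $\mathbb C$ and bounded, hence constant, and $X(p)=0$. These facts transfer to every domain biholomorphic to a bounded one, such as $\mathcal U$.

In this section and the next, $r(\eta)=\cos\eta-\delta$, $\theta=\arccos\delta$, and $\mathfrak g$ is the Lie algebra of complete fields on $\mathcal U$. For $b=(b_1,\dots,b_d)$ we write $b\cdot\partial_y=\sum b_j\partial_{y_j}$, and $\mathfrak u(d)$ is the space of skew-Hermitian matrices.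

\begin{proposition}\label{prop:B}
$\mathfrak g=\{t\,\partial_s+(By)\cdot\partial_y:\ t\in\mathbb R,\ B\in\mathfrak u(d)\}$.
\end{proposition}

These fields are complete, with flow $(s+xt,\,e^{xB}y)$ at time $x$. For the converse one would like to say that a complete field is tangent to the boundary and solve the tangency equation. But a field in $\mathfrak g$ is given only inside $\mathcal U$. The rotations $R_\lambda$ remove this difficulty: they force every field in $\mathfrak g$ to be a polynomial in $y$ of low degree.

\begin{lemma}[Weights]\label{lem:weights}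
Every $X\in\mathfrak g$ is a sum $X=X'+X''$ with $X',X''\in\mathfrak g$ of the form
\begin{align}
X'&=a(s)\,\partial_s+(B(s)y)\cdot\partial_y,\label{eq:even}\\
X''&=b(s)\cdot\partial_y+\Bigl(\sum_ja_j(s)y_j\Bigr)\partial_s+Q(s;y)\cdot\partial_y,\label{eq:odd}
\end{align}
where each $Q_k$ is a quadratic form in $y$ and all coefficients are holomorphic in $s\in\Sigma$. In particular $X$ extends holomorphically to $\Sigma\times\mathbb C^d$.
\end{lemma}

\begin{proof}
Push-forward by an automorphism $F$ preserves $\mathfrak g$, since $F_*X$ has the flow $F\Phi_tF^{-1}$. So $\lambda\mapsto(R_\lambda)_*$ is a continuous representation of the circle on $\mathfrak g$. By \eqref{eq:gig} the space of holomorphic fields $\mathfrak g^{\mathbb C}=\mathfrak g\oplus i\mathfrak g$ is the complexification of $\mathfrak g$, and the complexified representation is again push-forward, which is complex-linear. A finite-dimensional complex representation of the circle splits into weight spaces: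
\[
\mathfrak g^{\mathbb C}=\bigoplus_{k\in\mathbb Z}\mathfrak g_k,\qquad \mathfrak g_k=\{Z:\ (R_\lambda)_*Z=\lambda^{-k}Z\ \text{ for }|\lambda|=1\}.
\]
For $Z=a\,\partial_s+b\cdot\partial_y$ we have $(R_\lambda)_*Z=a(s,\bar\lambda y)\,\partial_s+\lambda\,b(s,\bar\lambda y)\cdot\partial_y$. So $Z\in\mathfrak g_k$ means $a(s,\bar\lambda y)=\bar\lambda^ka(s,y)$ and $b(s,\bar\lambda y)=\bar\lambda^{k+1}b(s,y)$, and by Lemma~\ref{lem:homog} the coefficients $a$ and $b$ are homogeneous polynomials in $y$ of degrees $k$ and $k+1$. Hence $\mathfrak g_k=0$ for $k\le-2$.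

To bound $k$ from above, let $\iota(X+iY)=X-iY$ for $X,Y\in\mathfrak g$. This is not pointwise conjugation; it is well defined by \eqref{eq:gig}. The map $\iota$ is antilinear, commutes with $(R_\lambda)_*$, and fixes exactly $\mathfrak g$. So $\iota\mathfrak g_k=\mathfrak g_{-k}$, and $\mathfrak g_k=0$ for $k\ge2$. If $X=X_{-1}+X_0+X_1\in\mathfrak g$, then $\iota X=X$ gives $\iota X_0=X_0$ and $\iota X_{\pm1}=X_{\mp1}$. Take $X'=X_0$ and $X''=X_{-1}+X_1$.
\end{proof}

Let $\psi(s,y)=|y|^2-r(\eta)$ on $\Sigma\times\mathbb C^d$, so that $\mathcal U=\{\psi<0\}$, and let $M=\{\psi=0\}$. Since $\eta=(s-\bar s)/2i$, we have $\partial\psi/\partial s=-r_s$ with $r_s=r'(\eta)/2i$, and $\partial\psi/\partial y_j=\bar y_j$.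

\begin{lemma}[Tangency]\label{lem:tangent}
If $X\in\mathfrak g$, then $\operatorname{Re}(X\psi)=0$ on $M$.
\end{lemma}

\begin{proof}
Let $p\in M$, and let $\Phi_t$, $|t|<\varepsilon$, be the local flow of the extended field on a neighborhood of $p$. Choose $p_j\in\mathcal U$ with $p_j\to p$. By uniqueness of solutions, $\Phi_t(p_j)$ is the trajectory of the complete field $X$ on $\mathcal U$, so $\psi(\Phi_t(p_j))<0$. In the limit $\psi(\Phi_t(p))\le0$ for $|t|<\varepsilon$, with equality at $t=0$. So the derivative at $t=0$, which is $2\operatorname{Re}(X\psi)(p)$, vanishes.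
\end{proof}

So far only the smoothness of $r$ has been used. The formula for $r$ and the hypothesis $\delta>0$ enter in the next two lemmas.

\begin{lemma}[Weight $0$]\label{lem:zero}
If $X'\in\mathfrak g$ has the form \eqref{eq:even}, then $a$ is a real constant and $B$ is a constant matrix in $\mathfrak u(d)$.
\end{lemma}

\begin{proof}
Let $v=\operatorname{Im}a$. We have $X'\psi=y^*By-a\,r'/2i$ and $\operatorname{Re}(a/i)=v$, so Lemma~\ref{lem:tangent} gives $y^*(B+B^*)y=r'v$ when $|y|^2=r$. The left side is homogeneous of degree $2$, so $y^*(B+B^*)y=(r'/r)\,v\,|y|^2$ for all $y$, that is,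
\begin{equation}\label{eq:BB}
B+B^*=L'(\eta)\,v\,I .
\end{equation}
The trace of the left side is $2\operatorname{Re}\operatorname{tr}B$, so $vL'$ is harmonic. Since $v$ is harmonic and $L'$ depends only on $\eta$,
\[
0=\Delta(vL')=2v_\eta L''+vL''' .
\]
This is the infinitesimal form of the invariance of $\mu$ from Section~\ref{sec:idea}, and it can be integrated. As $L''<0$ by \eqref{eq:Lpp}, we have $\partial_\eta\bigl(v(-L'')^{1/2}\bigr)=-\frac12(-L'')^{-1/2}(2v_\eta L''+vL''')=0$. Hence
\[
v=m(\xi)E(\eta),\qquad E(\eta)=(-L'')^{-1/2}=\frac{\cos\eta-\delta}{\sqrt{1-\delta\cos\eta}},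
\]
with $m$ smooth. Suppose $m(\xi_0)\ne0$ for some $\xi_0$. Harmonicity of $v$ reads $m''E+mE''=0$, and at $\xi=\xi_0$ it gives $E''=-\Lambda E$ on $(-\theta,\theta)$ with a real constant $\Lambda$. The formula for $E$ defines an even real-analytic function on all of $\mathbb R$, because $\delta<1$, so the equation holds on $\mathbb R$. Its even solutions are $E(0)\cosh k\eta$ with $k\ge0$ if $\Lambda\le0$, and $E(0)\cos k\eta$ with $k>0$ if $\Lambda>0$; here $E(0)=\sqrt{1-\delta}>0$. The first has no zero, while $E(\theta)=0$. The second is bounded in modulus by $E(0)$, while $|E(\pi)|=\sqrt{1+\delta}>\sqrt{1-\delta}$. So $v\equiv0$, and the holomorphic function $a$ is a real constant. By \eqref{eq:BB}, $B=-B^*$; its entries are both holomorphic and antiholomorphic, hence constant.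
\end{proof}

\begin{lemma}[Weights $\pm1$]\label{lem:odd}
If $X''\in\mathfrak g$ has the form \eqref{eq:odd}, then $X''=0$.
\end{lemma}

\begin{proof}
Here $X''\psi=\sum b_j\bar y_j+\sum Q_j\bar y_j-r_s\sum a_jy_j$. Replacing the first sum by its conjugate does not change the real part and makes all terms transform alike under rotation: the function
\[
P(s,y)=\sum_j\bar b_jy_j+\sum_kQ_k(s;y)\bar y_k-r_s\sum_ja_jy_j
\]
satisfies $P(s,\lambda y)=\lambda P(s,y)$ for $|\lambda|=1$, and $\operatorname{Re}P=0$ on $M$ by Lemma~\ref{lem:tangent}. As $M$ is invariant under $R$, taking $\lambda=1$ and $\lambda=i$ gives $P=0$ on $M$. The middle sum is homogeneous of degree $3$ under real scaling of $y$ and the others of degree $1$, so for all $y\in\mathbb C^d$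
\[
r\sum_kQ_k(s;y)\bar y_k=|y|^2\sum_j(r_sa_j-\bar b_j)y_j .
\]
Applying $\partial/\partial\bar y_k$ gives
\begin{equation}\label{eq:Q}
r\,Q_k(s;y)=y_k\sum_j(r_sa_j-\bar b_j)y_j .
\end{equation}
Let $q_j(s)$ be the coefficient of $y_j^2$ in $Q_j$, a holomorphic function. Then $\bar b_j=r_sa_j-rq_j$. Fix $j$ and drop the index. The equation $\bar b=r_sa-rq$ has an antiholomorphic left side, so we separate $s$ from $\bar s$ on the right. Since $i\eta=(s-\bar s)/2$,
\[
r=\tfrac12\bigl(e^{(s-\bar s)/2}+e^{-(s-\bar s)/2}\bigr)-\delta,\qquad r_s=\tfrac14\bigl(e^{(s-\bar s)/2}-e^{-(s-\bar s)/2}\bigr),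
\]
and therefore
\[
\overline{b(s)}=e^{-\bar s/2}A_-(s)+e^{\bar s/2}A_+(s)+\delta q(s),\qquad A_-=e^{s/2}\Bigl(\frac a4-\frac q2\Bigr),\quad A_+=-e^{-s/2}\Bigl(\frac a4+\frac q2\Bigr).
\]
Applying $\partial_s$ gives $e^{-\bar s/2}A_-'+e^{\bar s/2}A_+'+\delta q'=0$. Applying $\partial_{\bar s}$ to this once and twice gives $-e^{-\bar s/2}A_-'+e^{\bar s/2}A_+'=0$ and $e^{-\bar s/2}A_-'+e^{\bar s/2}A_+'=0$. So $A_-'=A_+'=0$, and $q'=0$ because $\delta\ne0$. Thus $A_-$, $A_+$ and $q$ are constants. The definitions give $e^{-s/2}A_-+e^{s/2}A_++q=0$, and the functions $e^{-s/2},e^{s/2},1$ are linearly independent. So $A_-=A_+=q=0$, hence $a=0$ and $b=0$. This holds for every $j$, and then $Q=0$ by \eqref{eq:Q}.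
\end{proof}

Lemmas \ref{lem:weights}, \ref{lem:zero} and \ref{lem:odd} prove Proposition~\ref{prop:B}.

\begin{remark}
Both lemmas fail for $\delta=0$, the ball. Then $E=\cos\eta$ does solve $E''=-E$, and the complete field $i\partial_w$ on $\{|z|^2<\operatorname{Re}w\}$ reads $ie^{-s}(\partial_s-\frac12y\cdot\partial_y)$, with $v=e^{-\xi}\cos\eta$. In Lemma~\ref{lem:odd} the constants $A_\pm$ stay free, as they must: fields of the form \eqref{eq:even} are tangent to $\Sigma\times\{0\}$, while the automorphism group of the ball is transitive.
\end{remark}

\section{The automorphism group of $\Omega_\delta$}\label{sec:group}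

\begin{proof}[Proof of Theorem~\ref{thm:A}\textup{(3)}]
Let $G=\{(s,y)\mapsto(s+t,Vy):\ t\in\mathbb R,\ V\in\mathrm U(d)\}$. It is isomorphic to $\mathbb R\times\mathrm U(d)$ as a topological group, since $t$ and $V$ are read off from the values at finitely many points. It is connected, so it lies in the identity component of $\operatorname{Aut}(\mathcal U)$. That component is generated by the flows of the fields in $\mathfrak g$, which lie in $G$ by Proposition~\ref{prop:B}. So $G$ is the identity component. A connected compact subgroup of $\operatorname{Aut}(\mathcal U)$ lies in $G$, and its projection to $\mathbb R$ is a compact subgroup of $\mathbb R$, hence trivial. So it lies in $\mathrm U(d)$ and fixes $\Sigma\times\{0\}$ pointwise.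
\end{proof}

\begin{corollary}\label{cor:quasi}
No connected compact group acting on $\Omega_\delta$ by automorphisms has an isolated fixed point. In particular, $\Omega_\delta$ is not biholomorphic to any domain $D\ni0$ that is invariant under the maps $z\mapsto(\lambda^{m_1}z_1,\dots,\lambda^{m_n}z_n)$, $|\lambda|=1$, with all $m_j$ nonzero integers.
\end{corollary}

\begin{proof}
The image $K$ of the group in $\operatorname{Aut}(\mathcal U)$ is a connected compact subgroup, so $K\subset\mathrm U(d)$, and $K$ commutes with the translations $T_x$. If $p$ is fixed by $K$, so are the points $T_xp\ne p$, which tend to $p$ as $x\to0$. Now let $h\colon\Omega_\delta\to D$ be biholomorphic with $D$ as in the statement. Conjugating the given maps by $h$ gives a continuous action of the circle on $\Omega_\delta$ by automorphisms. Since no $m_j$ vanishes, its only fixed point is $h^{-1}(0)$, which is isolated. This contradicts the first assertion.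
\end{proof}

The case $m_1=\dots=m_n=1$ is Theorem~\ref{thm:A}(4); boundedness of $D$ was not used, because Cartan's theorem was applied to $\Omega_\delta$ only. This completes the proof of Theorem~\ref{thm:A} and answers the Question in the negative for every $n\ge2$. The other cases show that weakening ``completely circular'' to ``quasi-circular'' does not rescue the statement. If $0\notin D$, the same circle action has no fixed point at all, which also contradicts Theorem~\ref{thm:A}(3).

\begin{theorem}\label{thm:full}
$\operatorname{Aut}(\Omega_\delta)\cong(\mathbb R\rtimes\mathbb Z_2)\times\mathrm U(n-1)$, acting on $\mathcal U$ by $(s,y)\mapsto(\pm s+t,Vy)$.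
\end{theorem}

\begin{proof}
These maps preserve $\mathcal U$ because $r$ is even, and they form a group of the stated type. Let $F\in\operatorname{Aut}(\mathcal U)$. The plan is to show that $F$ commutes with $R$ and to apply Lemma~\ref{lem:bundle}. The identity component $G$ is normal, so conjugation by $F$ is an automorphism of the topological group $G$. It preserves $\mathrm U(d)$, which is the union of all compact subgroups of $G$, and hence it preserves the center $R$ of $\mathrm U(d)$. A continuous automorphism of the circle is $\lambda\mapsto\lambda^{\pm1}$, so $FR_\lambda=R_{\lambda^\epsilon}F$ with $\epsilon=\pm1$. If $\epsilon=-1$, the $y$-component of $F$ satisfies $F_y(s,\lambda y)=\lambda^{-1}F_y(s,y)$, so $F_y=0$ by Lemma~\ref{lem:homog}, which is impossible for a biholomorphism. So $\epsilon=1$ and $F(s,y)=(a(s),H(s)y)$ as in Lemma~\ref{lem:bundle}.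

For real $x$ the map $FT_xF^{-1}$ lies in $G$, so its base map is a real translation: $a(s+x)=a(s)+t(x)$ with $t(x)\in\mathbb R$. Differentiating in $s$ shows that $a'$ is constant on horizontal lines, hence constant. So $a(s)=a_1s+a_0$, and $a_1$ is real because $t(x)=a_1x$. Since $a$ maps $\Sigma$ onto $\Sigma$, the map $\eta\mapsto a_1\eta+\operatorname{Im}a_0$ sends $(-\theta,\theta)$ onto itself, so $a_1=\pm1$ and $a_0\in\mathbb R$. As $r$ is even, Lemma~\ref{lem:bundle} gives $H^*H=I$. Then $H^*=H^{-1}$ is both antiholomorphic and holomorphic, so $H$ is a constant unitary matrix.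
\end{proof}

\section{Circle groups with an isolated fixed point}\label{sec:class}

We return to general $\theta$ and $\rho$ and prove Theorem~\ref{thm:C}(b).

\subsection*{(i)$\Rightarrow$(ii)} If $h\colon\Omega^\rho\to D$ is biholomorphic and $D$ is completely circular, the maps $h^{-1}\circ\lambda\circ h$, $|\lambda|=1$, form a circle group whose only fixed point is $h^{-1}(0)$.

\subsection*{(iii)$\Rightarrow$(i)} We remove the factor $e^{\alpha+\beta\eta}$, whose logarithm is harmonic, and return from the strip to the disc. Since $|e^{i\beta s/2}|^2=e^{-\beta\eta}$, the substitution $y'=e^{-\alpha/2}e^{i\beta s/2}y$ turns $\mathcal U$ into $\{s\in\Sigma,\ |y'|^2<\cos^c\kappa\eta\}$. With $\tau$ as in \eqref{eq:tau} and $y''=(1-\tau^2)^{c/2}y'$ (principal branch), the inequality becomes $|y''|^2<(1-|\tau|^2)^c$, that is, $|\tau|^2+|y''|^{2/c}<1$. So $\Omega^\rho$ is biholomorphic to $D_c$, and $D_c$ is completely circular because $|\lambda\tau|^2+|\lambda y''|^{2/c}\le|\tau|^2+|y''|^{2/c}$ for $|\lambda|\le1$.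

\subsection*{(ii)$\Rightarrow$(iii)} Compared with Section~\ref{sec:idea} there are two difficulties: the circle group need not commute with $R$, and $r$ need not be differentiable, so that the tangency argument of Section~\ref{sec:fields} is not available and $\mu$ is only a measure.

\medskip\noindent\emph{Step 1: making the circles commute.} Let $C\subset\operatorname{Aut}(\mathcal U)$ be a circle group with an isolated fixed point, and let $G$ be the identity component of $\operatorname{Aut}(\mathcal U)$, a connected Lie group by Cartan's theorem and part (a). It contains $C$ and $R$. By the Cartan--Iwasawa--Malcev theorem \cite[Ch.~XV, Thm.~3.1]{Hoch}, $G$ has a maximal compact subgroup $K$, this $K$ is connected, and every compact subgroup of $G$ is conjugate into $K$. So there are $F_1,F_2\in G$ with $F_1CF_1^{-1}\subset K$ and $F_2RF_2^{-1}\subset K$. In a compact connected Lie group every torus lies in a maximal torus and any two maximal tori are conjugate. So for some $F_3\in K$ the circles $F_3F_1C(F_3F_1)^{-1}$ and $F_2RF_2^{-1}$ lie in one torus. With $F=F_2^{-1}F_3F_1$, the circle group $FCF^{-1}$ commutes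 with $R$, and it has an isolated fixed point. By Lemma~\ref{lem:trans}, $\Gamma$ acts transitively on $\Sigma$.

\medskip\noindent\emph{Step 2: the measure $\mu$.} The logarithm is concave and increasing, so $\log\rho$ is concave on $S_\theta$, hence superharmonic. Superharmonicity survives the conformal change of variable $w=e^s$, and $u(s)=\log\rho(e^s)-\operatorname{Re}s$ by homogeneity. So $u$ is continuous and superharmonic on $\Sigma$, and the distribution $-\Delta u$ is positive, hence a Radon measure $\mu$:
\[
\int\chi\,d\mu=-\int_\Sigma u\,\Delta\chi\,d\xi\,d\eta\qquad\text{for }\chi\in C_c^\infty(\Sigma).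
\]
Let $a\in\Gamma$. The change of variables $s\mapsto a(s)$ has Jacobian $|a'|^2$, and $|a'|^2\bigl(\Delta(\chi\circ a^{-1})\bigr)\circ a=\Delta\chi$. Therefore
\[
\int\chi\circ a^{-1}\,d\mu=-\int_\Sigma(u\circ a)\,\Delta\chi\,d\xi\,d\eta=-\int_\Sigma u\,\Delta\chi\,d\xi\,d\eta=\int\chi\,d\mu,
\]
the middle equality because $u\circ a-u$ is harmonic. So $\mu$ is invariant under $\Gamma$.

\medskip\noindent\emph{Step 3: $\mu$ is a multiple of hyperbolic area.} This is the uniqueness of invariant measures on a homogeneous space; the proof here is short. Let $B(s,\varepsilon)$ be the ball for the hyperbolic distance on $\Sigma$. The group $\Gamma$ is transitive, acts by isometries, and preserves $\mu$ and the measure $\nu$ of \eqref{eq:hyp}. So $\mu_\varepsilon=\mu(B(s,\varepsilon))$ and $\nu_\varepsilon=\nu(B(s,\varepsilon))>0$ do not depend on $s$. For $\chi\in C_c(\Sigma)$ let $\chi_\varepsilon(s)=\nu_\varepsilon^{-1}\int_{B(s,\varepsilon)}\chi\,d\nu$. Since $s'\in B(s,\varepsilon)$ if and only if $s\in B(s',\varepsilon)$, Fubini's theorem gives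
\[
\int\chi_\varepsilon\,d\mu=\frac1{\nu_\varepsilon}\int\chi(s')\,\mu(B(s',\varepsilon))\,d\nu(s')=\frac{\mu_\varepsilon}{\nu_\varepsilon}\int\chi\,d\nu .
\]
As $\varepsilon\to0$, $\chi_\varepsilon\to\chi$ uniformly, with supports in a fixed compact set, so the left side tends to $\int\chi\,d\mu$. One $\chi$ with $\int\chi\,d\nu\ne0$ shows that $\mu_\varepsilon/\nu_\varepsilon$ has a limit $c\ge0$, and then $\mu=c\,\nu$.

\medskip\noindent\emph{Step 4: integration.} Since $(\log\cos\kappa\eta)''=-\kappa^2\cos^{-2}\kappa\eta$, the continuous function $u-c\log\cos\kappa\eta$ has Laplacian zero in the sense of distributions, so it is harmonic by Weyl's lemma. It depends only on $\eta$, so it is affine: $\log r=\alpha+\beta\eta+c\log\cos\kappa\eta$. In particular $\rho=|w|\,r(\arg w)$ is smooth, and in polar coordinates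
\begin{equation}\label{eq:polar}
\Delta\rho=\frac{r''+r}{|w|}.
\end{equation}
If $c=0$, then $\Delta\rho=(\beta^2+1)r/|w|>0$, whereas the Hessian of a concave function has nonpositive trace. So $c>0$, which is (iii). This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{remark}
Case (iii) occurs for every $c\in(0,1]$. Let $\kappa\ge c^{-1/2}$ and $r=\cos^c\kappa\eta$ on $|\eta|<\theta=\pi/2\kappa$. Then
\[
r''+r=-c(1-c)\kappa^2\cos^{c-2}(\kappa\eta)\sin^2(\kappa\eta)-(c\kappa^2-1)\cos^c(\kappa\eta)\le0 .
\]
By Euler's identity the Hessian of $\rho=|w|\,r(\arg w)$ annihilates the radial vector, so its other eigenvalue is its trace \eqref{eq:polar}, and $\rho$ is concave.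
\end{remark}

\begin{remark}
Condition (iii) implies that the ratio $c(\eta)=\mu/\nu$ of Section~\ref{sec:idea} is constant, and we saw there that it is not constant for $r=\cos\eta-\delta$. Since the rotations of a circular domain containing $0$ form a circle group with an isolated fixed point, the implication (ii)$\Rightarrow$(iii) gives a second proof of Theorem~\ref{thm:A}(4). The proof through Proposition~\ref{prop:B} does not use the structure of maximal compact subgroups, and it yields the whole automorphism group.
\end{remark}

\begin{thebibliography}{9}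

\bibitem{AJ} Huda Alzaki and Jae-Cheon Joo, \emph{Indicatrix of Invariant metrics, Maximal circularity and Scaling of domains}, arXiv:2306.11480 (2023).

\bibitem{Hoch} Hochschild, \emph{The Structure of Lie Groups}.

\bibitem{Kob} Kobayashi, \emph{Transformation Groups in Differential Geometry}.

\bibitem{Nar} Narasimhan, \emph{Several Complex Variables}.

\end{thebibliography}
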